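
\newtheorem{theorem}{Theorem}[section]
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}

\numberwithin{equation}{section}

\title{Gieseking-like hyperbolic $3$-manifolds\\ outside the commensurability class\\ of the Gieseking manifold}


\begin{abstract}
A cusped hyperbolic $3$-manifold is called Gieseking-like if, after a conjugation, every point of
$\mathbb{Q}(e^{i\pi/3})\cup\{\infty\}$ is a parabolic fixed point of its fundamental group. Every manifold
commensurable with the Gieseking manifold has this property. We show that the converse is false: the Gieseking-like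
manifolds fall into infinitely many commensurability classes. Informally, the examples are doubles of pieces of
congruence manifolds, cut along a totally geodesic surface. That every point of the field is still a cusp follows from
a quantitative argument: a horofunction attached to the point grows exponentially along a ray, loses at most a factor $p$ at
each crossing of a mirror, and the mirrors are more than $\ln p$ apart. We also show that, among Gieseking-like
manifolds, commensurability with the Gieseking manifold is equivalent to arithmeticity, and to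
an integrality condition on traces together with the equality of the cusp set with $\mathbb{Q}(e^{i\pi/3})\cup\{\infty\}$.
\end{abstract}

\section{Introduction}

\subsection{The question}

We use the upper half-space model $\mathbb{H}^3=\{(z,t):z\in\mathbb{C},\ t>0\}$, with boundary
$\partial\mathbb{H}^3=\mathbb{C}\cup\{\infty\}$. The group $\mathrm{Isom}(\mathbb{H}^3)$ acts on the boundary by
M\"obius and anti-M\"obius transformations, and its orientation-preserving subgroup is $\mathrm{PSL}_2(\mathbb{C})$.
A \emph{lattice} is a discrete subgroup of finite covolume. An isometry is \emph{parabolic} if it has no fixed point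
in $\mathbb{H}^3$ and exactly one in $\partial\mathbb{H}^3$; its nonzero powers are then parabolic too. A
\emph{parabolic fixed point} of a group is the boundary fixed point of one of its parabolic elements. Consequently the
set of parabolic fixed points does not change when the group is replaced by a subgroup of finite index.

Let $N=\Gamma\backslash\mathbb{H}^3$ be a cusped (complete, non-compact, finite-volume) hyperbolic $3$-manifold,
possibly non-orientable; here $\Gamma<\mathrm{Isom}(\mathbb{H}^3)$ is discrete and torsion-free. Put
\[
K=\mathbb{Q}(e^{i\pi/3})=\mathbb{Q}(\sqrt{-3}),\qquad \mathcal{P}=K\cup\{\infty\}\subset\partial\mathbb{H}^3 .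
\]
Following \cite{FGM}, $N$ is called \emph{Gieseking-like} if some conjugate of $\Gamma$ in
$\mathrm{Isom}(\mathbb{H}^3)$ has every point of $\mathcal{P}$ among its parabolic fixed points. (Two identifications of
$\partial\mathbb{H}^3$ with $\mathbb{C}\cup\{\infty\}$ differ by a M\"obius transformation, which the conjugation
absorbs.)

Two subgroups of $\mathrm{Isom}(\mathbb{H}^3)$ are \emph{commensurable} if their intersection has finite index in both;
two hyperbolic manifolds are commensurable if they have a common finite-sheeted cover, that is, if their groups are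
commensurable up to conjugation in $\mathrm{Isom}(\mathbb{H}^3)$. By the remark above on finite-index subgroups, being
Gieseking-like is a property of commensurability classes.

The basic example is arithmetic. Let $\mathcal{O}_K=\mathbb{Z}[e^{i\pi/3}]$. This is a principal ideal domain, so each
point of $\mathcal{P}$ is $a/b$ with $a,b\in\mathcal{O}_K$ generating the unit ideal (with $\infty=1/0$); then
$(a,b)^{T}$ is the first column of a
matrix in $\mathrm{SL}_2(\mathcal{O}_K)$, which moves $\infty$ to $a/b$ and conjugates $z\mapsto z+1$ to a parabolic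
element fixing $a/b$. Conversely, a parabolic element with entries in $K$ fixes $\infty$ or the double root of a
quadratic polynomial over $K$, which lies in $K$. So
\begin{equation}\label{eq:cuspsK}
\text{the parabolic fixed points of }\mathrm{PSL}_2(\mathcal{O}_K)\text{ are exactly the points of }\mathcal{P}.
\end{equation}
The \emph{Gieseking manifold} is the non-orientable manifold obtained from one regular ideal tetrahedron. It is doubly
covered by the figure-$8$ knot complement, whose group is conjugate to a finite-index subgroup of
$\mathrm{PSL}_2(\mathcal{O}_K)$ by Riley's theorem (fact (F3) below). Hence the Gieseking manifold, and every manifold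
commensurable with it, is Gieseking-like. The question posed in \cite{FGM} is whether there are any others.

Two opposite guesses are reasonable. Suppose the parabolic fixed points of $\Gamma$ are exactly the points of
$\mathcal{P}$. Then every orientation-preserving $\gamma\in\Gamma$ maps $0,1,\infty$ into $K\cup\{\infty\}$, so
$\gamma\in\mathrm{PGL}_2(K)$: the group is already defined over the right field, and only integrality is missing.
Perhaps so many cusps force integrality. On the other hand, $\mathrm{PGL}_2(K)$ is a large group, and nothing visible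
prevents a lattice in it from having denominators. The second guess turns out to be correct.

\subsection{Results}

Let $k$ be an imaginary quadratic field with ring of integers $\mathcal{O}$, and write
$\mathbb{P}^1(k)=k\cup\{\infty\}$. Let $p$ be a rational prime that is inert in $k$ (so $p\mathcal{O}$ is a prime ideal),
and let $m$ be an integer with
\[
m>p+1,\qquad p\nmid m .
\]
For a ring $S\subset\mathbb{C}$, $\mathrm{PSL}_2(S)$ denotes the image of $\mathrm{SL}_2(S)$ in $\mathrm{PSL}_2(\mathbb{C})$.

\begin{theorem}\label{thm:A}
For every $(k,p,m)$ as above there is a discrete torsion-free group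
$\Gamma=\Gamma_{k,p,m}<\mathrm{PSL}_2(\mathcal{O}[1/p])$ of finite covolume, not cocompact, such that:
\begin{enumerate}
\item[(1)] the set of parabolic fixed points of $\Gamma$ is exactly $\mathbb{P}^1(k)$;
\item[(2)] $\Gamma$ contains an element of trace $\pm(2+m^2/p)$, and $\Gamma$ is not commensurable, up to conjugation, with
any subgroup of any $\mathrm{PSL}_2(\mathcal{O}_d)$, where $\mathcal{O}_d$ is the ring of integers of an imaginary
quadratic field $\mathbb{Q}(\sqrt{-d})$. In particular $\Gamma$ is non-arithmetic.
\end{enumerate}
\end{theorem}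

The prime $2$ is inert in $K$, because $X^2-X+1$ is irreducible modulo $2$. So we may take $k=K$, $p=2$, $m=5$.

\begin{corollary}\label{cor:main}
The manifold $\Gamma_{K,2,5}\backslash\mathbb{H}^3$ is Gieseking-like and is not commensurable with the Gieseking manifold.
Hence the class of Gieseking-like manifolds is strictly larger than the commensurability class of the Gieseking manifold.
\end{corollary}

\begin{proof}[Proof, given Theorem \ref{thm:A}]
The parabolic fixed points of $\Gamma_{K,2,5}$ are exactly the points of $\mathcal{P}$, so the manifold is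
Gieseking-like. If it were commensurable with the Gieseking manifold, it would be commensurable with the
figure-$8$ knot complement, whose group is conjugate into $\mathrm{PSL}_2(\mathcal{O}_K)$; this contradicts
Theorem \ref{thm:A}(2).
\end{proof}

\begin{theorem}\label{thm:B}
\begin{enumerate}
\item[(1)] If $\Gamma_{k,p,m}$ and $\Gamma_{k',p',m'}$ are commensurable up to conjugation, then $k=k'$ and $p=p'$. Hence
the Gieseking-like manifolds fall into infinitely many commensurability classes: take $k=K$ and $p$ any prime
$\equiv 2\bmod 3$.
\item[(2)] Let $N=\Gamma\backslash\mathbb{H}^3$ be Gieseking-like, normalized so that $\mathcal{P}$ consists of parabolic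
fixed points of $\Gamma$. The following are equivalent:
\begin{enumerate}
\item[(a)] $N$ is commensurable with the Gieseking manifold;
\item[(b)] $N$ is arithmetic;
\item[(c)] the set of parabolic fixed points of $\Gamma$ is exactly $\mathcal{P}$, and
$\operatorname{tr}^2(\gamma)/\det(\gamma)$ is an algebraic integer for each orientation-preserving $\gamma\in\Gamma$.
\end{enumerate}
\end{enumerate}
\end{theorem}

The groups $\Gamma_{K,p,m}$ satisfy the first half of (c) and not (a), so the integrality condition in (c) cannot be
dropped.

\subsection{The idea}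

Start from the principal congruence subgroup $\Delta$ of level $m$ in $\mathrm{SL}_2(\mathcal{O})$, whose parabolic
fixed points are all of $\mathbb{P}^1(k)$. Let $P$ be the hemisphere $|z|^2+t^2=p$. Its translates under $\Delta$ cut
$\mathbb{H}^3$ into chambers. Keep one chamber $C$ with its stabilizer $G$ in $\Delta$, discard the rest of $\Delta$, and
fill up $\mathbb{H}^3$ again by reflecting $C$ in its walls. The reflections together with $G$ generate a new discrete group
of finite covolume; $\Gamma$ is its orientation-preserving half. Geometrically (we do not use this),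
$\Delta\backslash\mathbb{H}^3$ is cut along the totally geodesic surface covered by $P$, and one piece is doubled.

The reflection in $P$ acts on the boundary by $\rho(z)=p/\bar z$. It preserves $\mathbb{P}^1(k)$, and all elements of $\Gamma$
have matrices over $k$; so the parabolic fixed points of $\Gamma$ lie in $\mathbb{P}^1(k)$ for free. But the matrix of
$\rho$ has determinant $-p$. This introduces denominators, visible in a trace $2+m^2/p$ that is not an integer, and so
$\Gamma$ is not arithmetic.

The real issue is the reverse
inclusion: a ray that ends at a point of $k$ may cross mirror after mirror, and there is no evident reason why it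
should run into a cusp. We attach to each $x\in\mathbb{P}^1(k)$ an arithmetically normalized horofunction $h(x,\cdot)$.
For $\Delta$ it is invariant and proves, by a recurrence argument, that $x$ is a parabolic fixed point
(Section \ref{sec:horo}). At a point of a mirror, replacing $x$ by its mirror image multiplies $h$ by a factor at least $1/p$
(Section \ref{sec:onereflection}), whereas between two crossings the ray travels a distance at least $d_0$, the minimal
distance between mirrors, and gains a factor at least $e^{d_0}$. If
$d_0>\ln p$ the gain wins, and the recurrence argument survives.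

The three hypotheses enter at separate places.
\begin{itemize}
\item \emph{$p$ inert} is used in Lemma \ref{lem:spacing}: no two walls are tangent and no wall passes through $\infty$.
\item \emph{$m>p+1$} gives $d_0>\ln p$. (For the disjointness of the walls alone, $m^2>4p$ would suffice.)
\item \emph{$p\nmid m$} makes $2+m^2/p$ non-integral; if $p\mid m$ this trace is an integer and the argument of
Section \ref{sec:noncomm} says nothing.
\end{itemize}

\subsection{Standard facts}\label{sec:facts}
\begin{itemize}
\item[(F1)] For the ring of integers $\mathcal{O}$ of an imaginary quadratic field, $\mathrm{PSL}_2(\mathcal{O})$ is a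
lattice in $\mathrm{PSL}_2(\mathbb{C})$, and so are its subgroups of finite index.
\item[(F2)] Let $\Gamma<\mathrm{PSL}_2(\mathbb{C})$ be a torsion-free lattice. Then $\Gamma$ is finitely generated, and
there is a $\Gamma$-invariant family of pairwise disjoint open horoballs, centered at parabolic fixed points of
$\Gamma$, such that $\Gamma$ acts cocompactly on the complement of their union.
\item[(F3)] The figure-$8$ knot group is conjugate to a subgroup of $\mathrm{PSL}_2(\mathcal{O}_K)$
(Riley \cite{Riley}); this subgroup has finite index because it has finite covolume.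
\item[(F4)] A non-cocompact arithmetic Kleinian group is, up to conjugation, commensurable with
$\mathrm{PSL}_2(\mathcal{O}_d)$ for some $d$ \cite[Thm 8.2.3]{MR}.
\end{itemize}
A manifold $\Gamma\backslash\mathbb{H}^3$ is called arithmetic if the orientation-preserving subgroup $\Gamma^+$ of
$\Gamma$ is an arithmetic Kleinian group. The groups $\mathrm{PSL}_2(\mathcal{O}_d)$ are arithmetic, and arithmeticity depends
only on the commensurability class. Finally, $k$ and $\mathcal{O}$ are stable under complex conjugation,
$\mathcal{O}\cap\mathbb{R}=\mathbb{Z}$, and $|\lambda|^2$ is the norm of $\lambda\in k$.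

\section{Horofunctions and a test for parabolic fixed points}\label{sec:horo}

\subsection{The horofunction of a point of $\mathbb{P}^1(k)$}

For $v=(a,b)^{T}\in\mathbb{C}^2\setminus\{0\}$ and $y=(z,t)\in\mathbb{H}^3$ put
\[
\|v\|_y^2=\frac{|a-bz|^2+|b|^2t^2}{t}.
\]
If $y=g\cdot(0,1)$ with $g\in\mathrm{SL}_2(\mathbb{C})$, then $\|v\|_y=\|g^{-1}v\|$, the standard Hermitian norm. Indeed, the
right side does not depend on $g$, because the stabilizer of $(0,1)$ is $\mathrm{SU}(2)$, and for
$g=\begin{pmatrix}\sqrt t&z/\sqrt t\\0&1/\sqrt t\end{pmatrix}$ we get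
$g^{-1}v=\bigl((a-bz)/\sqrt t,\ \sqrt t\,b\bigr)^{T}$. Consequently
\begin{equation}\label{eq:equiv}
\|\gamma v\|_{\gamma y}=\|v\|_y\qquad(\gamma\in\mathrm{SL}_2(\mathbb{C})).
\end{equation}
For fixed $v$ the level sets of $y\mapsto\|v\|_y$ are the horospheres centered at $a/b$. Scaling $v$ changes the
function by a constant, and for $a/b\in\mathbb{P}^1(k)$ arithmetic tells us how to choose this constant. For
$v=(a,b)^{T}\in k^2\setminus\{0\}$ let $I_v=a\mathcal{O}+b\mathcal{O}$, a fractional ideal with norm $\mathrm{N}(I_v)$.
For $x=a/b\in\mathbb{P}^1(k)$ define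
\[
h(x,y)=\frac{\mathrm{N}(I_v)}{\|v\|_y^2}.
\]
Numerator and denominator are both multiplied by $|\lambda|^2$ when $v$ is replaced by $\lambda v$, $\lambda\in k^*$, so $h$ is
well defined. If $a,b\in\mathcal{O}$ generate the unit ideal, then simply $h(x,y)=1/\|v\|_y^2$.

\begin{lemma}\label{lem:horo}
Let $x\in\mathbb{P}^1(k)$ and $y\in\mathbb{H}^3$.
\begin{enumerate}
\item[(i)] $h(\gamma x,\gamma y)=h(x,y)$ for $\gamma\in\mathrm{SL}_2(\mathcal{O})$.
\item[(ii)] $h(x,(z,t))\le\max(t,1/t)$ for all $(z,t)\in\mathbb{H}^3$.
\item[(iii)] If $c$ is a unit-speed geodesic ray ending at $x$, then $h(x,c(s))=e^{s}h(x,c(0))$.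
\end{enumerate}
\end{lemma}

\begin{proof}
Let $v=(a,b)^{T}\in k^2\setminus\{0\}$ represent $x$.

(i) An element of $\mathrm{SL}_2(\mathcal{O})$ does not change the ideal generated by the entries of $v$, so
$I_{\gamma v}=I_v$; now use \eqref{eq:equiv}.

(ii) Let $y=(z,t)$. If $b\ne0$, then $b\mathcal{O}\subset I_v$ gives $\mathrm{N}(I_v)\le|b|^2$, while $\|v\|_y^2\ge|b|^2t$; so
$h\le1/t$. If $b=0$, then $\mathrm{N}(I_v)=|a|^2$ and $\|v\|_y^2=|a|^2/t$, so $h=t$.

(iii) Choose $g\in\mathrm{SL}_2(\mathbb{C})$ with $gx=\infty$. Then $gv=(a',0)^{T}$, and by \eqref{eq:equiv}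
$\|v\|_{c(s)}^2=|a'|^2/(\text{height of }gc(s))$. The ray $gc$ is vertical and goes up at unit speed, so its height is
$e^s$ times its initial height.
\end{proof}

\subsection{The test}

\begin{lemma}\label{lem:test}
Let $\Gamma<\mathrm{PSL}_2(\mathbb{C})$ be a torsion-free lattice, $X\subset\partial\mathbb{H}^3$ a $\Gamma$-invariant
set, and $F:X\times\mathbb{H}^3\to(0,\infty)$ a function such that
\begin{enumerate}
\item[(1)] $F(\gamma x,\gamma y)=F(x,y)$ for $\gamma\in\Gamma$;
\item[(2)] $F$ is bounded on $X\times\mathcal{K}$ for each compact $\mathcal{K}\subset\mathbb{H}^3$.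
\end{enumerate}
If $x\in X$ is the endpoint of a geodesic ray $c$ with $F(x,c(s))\to\infty$ as $s\to\infty$, then $x$ is a parabolic fixed point of
$\Gamma$.
\end{lemma}

\begin{proof}
Take horoballs as in (F2), and let $Y$ be the complement of their union. Suppose first that there are $s_j\to\infty$
with $c(s_j)\in Y$. Since $\Gamma$ acts cocompactly on $Y$, there are $\gamma_j\in\Gamma$ with $\gamma_jc(s_j)$ in a
fixed compact set $\mathcal{K}$. Then $F(x,c(s_j))=F(\gamma_jx,\gamma_jc(s_j))$ is bounded by (2), contradicting
$F(x,c(s_j))\to\infty$. So $c(s)$ lies in the union of the horoballs for all large $s$. By connectedness this tail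
lies in a single horoball, and a ray that stays in a horoball ends at its center. So $x$ is the center, a parabolic
fixed point of $\Gamma$.
\end{proof}

Condition (2) is uniform in $x$, and this is essential: the points $\gamma_jx$ vary without control, and the bound must
not depend on them. Lemma \ref{lem:horo}(ii) is such a bound.

\subsection{The simplest case: congruence subgroups}

Let
\[
\Delta=\{\gamma\in\mathrm{SL}_2(\mathcal{O}):\gamma\equiv1\bmod m\},
\]
the kernel of reduction to the finite group $\mathrm{SL}_2(\mathcal{O}/m\mathcal{O})$. It has finite index in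
$\mathrm{SL}_2(\mathcal{O})$. Since $m>p+1\ge3$, we have $m\ge4$ and $-1\notin\Delta$; so $\Delta$ embeds in
$\mathrm{PSL}_2(\mathbb{C})$, and by (F1) it is a lattice there.

\begin{proposition}\label{prop:Delta}
$\Delta$ is torsion-free, and its set of parabolic fixed points is $\mathbb{P}^1(k)$.
\end{proposition}

\begin{proof}
Let $\gamma=1+mX\in\Delta$. From $1=\det\gamma=1+m\operatorname{tr}X+m^2\det X$ we get $\operatorname{tr}X=-m\det X$,
so $\operatorname{tr}\gamma=2-m^2\det X$. A nontrivial element of finite order would be elliptic, with real trace in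
$(-2,2)$. Then $\det X\in\mathcal{O}\cap\mathbb{R}=\mathbb{Z}$ and $0<m^2\det X<4$, which is impossible as $m\ge4$.

A parabolic element represented by a matrix over $k$ fixes $\infty$ or the double root of a quadratic polynomial over
$k$, so its fixed point lies in $\mathbb{P}^1(k)$. Conversely, let $x\in\mathbb{P}^1(k)$. The function $F=h$ on
$\mathbb{P}^1(k)\times\mathbb{H}^3$ satisfies (1) and (2) of Lemma \ref{lem:test} by Lemma \ref{lem:horo}(i),(ii), and
along any ray ending at $x$ it grows like $e^s$ by Lemma \ref{lem:horo}(iii). So $x$ is a parabolic fixed point.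
\end{proof}

For $\Gamma$ we shall run the same argument with a function $F$ that equals $h$ on the chamber $C$ and is carried to the
other tiles by the reflections. Everything then depends on what happens to $h$ at a mirror.

\section{What one reflection does}\label{sec:onereflection}

Let
\[
P=\{(z,t):|z|^2+t^2=p\},\qquad \rho(z,t)=\frac{p\,(z,t)}{|z|^2+t^2},\qquad \rho(z)=\frac p{\bar z}\ \text{ on }\partial\mathbb{H}^3 ,
\]
so $\rho$ is the reflection in the plane $P$. It maps $\mathbb{P}^1(k)$ to itself. On the upper side of $P$ we measure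
the progress of a ray towards $x$ by $h(x,y)$. Just below $P$, where the new tiling is the mirror image of what is above, we must
use $h(\rho x,\rho y)$ instead if the measurement is to be invariant under $\rho$. Here are two things that can
happen, for $k=K$, $p=2$ and vertical rays going down (Figure \ref{fig:slice}).

\emph{The ray $(0,t)$, $t\downarrow0$, to $x=0$.} It crosses $P$ at $t=\sqrt2$. With $v=(0,1)^{T}$ we have
$h(0,(0,t))=1/t$, the measurement above $P$.
Just below $P$ the measurement is $h(\rho(0),\rho(0,t))=h(\infty,(0,2/t))=2/t$. The crossing \emph{gains} a factor $2$.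

\emph{The ray $(1,t)$, $t\downarrow0$, to $x=1$.} It crosses $P$ at $t=1$. With $v=(1,1)^{T}$ we have
$h(1,(1,t))=1/t$, the measurement above $P$.
Just below $P$ we need $h(\rho(1),\rho(1,t))=h(2,\rho(1,t))$ with
$\rho(1,t)=\bigl(\tfrac{2}{1+t^2},\tfrac{2t}{1+t^2}\bigr)$. For $v=(2,1)^{T}$,
\[
\|v\|^2_{\rho(1,t)}=\frac{1+t^2}{2t}\cdot\frac{4t^4+4t^2}{(1+t^2)^2}=2t,
\qquad\text{so}\qquad h(2,\rho(1,t))=\frac1{2t}.
\]
The crossing \emph{loses} a factor $2$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.45]
\draw (-2.2,0) -- (7.0,0);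
\draw[thick] (1.4142,0) arc (0:180:1.4142);
\draw[thick] (6.4142,0) arc (0:180:1.4142);
\draw (0.5578,0) arc (0:180:0.123);
\draw (-0.3118,0) arc (0:180:0.123);
\draw[dashed,->] (0,2.3) -- (0,0.05);
\draw[dashed,->] (1,2.3) -- (1,0.05);
\fill (0,1.4142) circle (0.03);
\fill (1,1) circle (0.03);
\node[below] at (0,0) {\small $0$};
\node[below] at (1,0) {\small $1$};
\node[below] at (5,0) {\small $5$};
\node at (-1.3,1.05) {\small $P$};
\node at (6.4,1.05) {\small $\tau P$};
\node at (2.9,1.7) {\small $C$};
\node at (-0.65,0.7) {\small $\rho C$};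
\end{tikzpicture}
\caption{Slice of $\mathbb{H}^3$ over the real line for $k=K$, $p=2$, $m=5$; walls, chambers, tiles and mirrors are defined in
Sections \ref{sec:walls} and \ref{sec:group}. The large semicircles are the wall $P$, of radius
$\sqrt2$ about $0$, and its translate $\tau P$ by $\tau(z)=z+5$. The chamber $C$ lies outside these and all other walls
(not drawn). Reflecting $C$ in $P$ gives the tile $\rho C$ inside $P$; the small semicircles, of radius $2\sqrt2/23$
about $\pm10/23$, are two of the mirrors on its boundary, $\rho\tau P$ and $\rho\tau^{-1}P$. The dashed rays end at $0$ and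
$1$ and cross $P$ at the marked points.}
\label{fig:slice}
\end{figure}

In general the loss is never worse than this.

\begin{lemma}\label{lem:reflection}
If $y\in P$ and $x\in\mathbb{P}^1(k)$, then $h(\rho x,y)\ge p^{-1}h(x,y)$. More generally, if $\delta\in\Delta$, and
$\rho_Q=\delta\rho\delta^{-1}$ is the reflection in the plane $Q=\delta P$, then $h(\rho_Qx,y)\ge p^{-1}h(x,y)$ for all
$y\in Q$ and $x\in\mathbb{P}^1(k)$.
\end{lemma}

\begin{proof}
Let $x=a/b$, $v=(a,b)^{T}$, and $y=(z,t)$ with $|z|^2+t^2=p$. The point $\rho x$ is represented by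
$v'=(p\bar b,\bar a)^{T}$, and
\begin{align*}
t\,\|v\|_y^2&=|a|^2-2\operatorname{Re}(\bar abz)+|b|^2(|z|^2+t^2)=|a|^2-2\operatorname{Re}(\bar abz)+p|b|^2,\\
t\,\|v'\|_y^2&=|p\bar b-\bar az|^2+|a|^2t^2=p^2|b|^2-2p\operatorname{Re}(\bar abz)+p|a|^2 .
\end{align*}
So $\|v'\|_y^2=p\,\|v\|_y^2$. The ideal $I_{v'}$ is the complex conjugate of $J=a\mathcal{O}+pb\mathcal{O}$, and
$J\subset I_v$; so $\mathrm{N}(I_{v'})=\mathrm{N}(J)\ge\mathrm{N}(I_v)$. Dividing,
$h(\rho x,y)=\mathrm{N}(J)/(p\|v\|_y^2)\ge p^{-1}h(x,y)$.

For the second statement, $\delta^{-1}y\in P$, and Lemma \ref{lem:horo}(i) gives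
$h(\rho_Qx,y)=h(\rho\,\delta^{-1}x,\delta^{-1}y)\ge p^{-1}h(\delta^{-1}x,\delta^{-1}y)=p^{-1}h(x,y)$.
\end{proof}

So a crossing costs at most a factor $p$, and a ray that travels a distance $d$ between two crossings gains $e^{d}$.
The next task is to make the mirrors more than $\ln p$ apart. For $p=2$, $m=5$ the distance $d_0$ obtained below
satisfies $\cosh d_0=\frac{25}4-1=\frac{21}4$, that is, $e^{d_0}=\frac{21+5\sqrt{17}}4>10$: the ray gains more than a factor
$10$ between two crossings and loses at most a factor $2$ at each.

\section{The walls}\label{sec:walls}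

The planes $\gamma P$, $\gamma\in\Delta$, are called \emph{walls}. To measure distances between them we describe planes by
Hermitian matrices.

\subsection{Planes and Hermitian matrices}

To a Hermitian matrix $H=\begin{pmatrix}A&B\\\bar B&D\end{pmatrix}$ with $\det H<0$ associate the plane bounded by the
circle (or line)
\[
A|z|^2+B\bar z+\bar Bz+D=0,\qquad\text{i.e. } v^*Hv=0\text{ for } v=(z,1)^{T}.
\]
An element $\gamma\in\mathrm{SL}_2(\mathbb{C})$ sends the plane of $H$ to the plane of $(\gamma^{-1})^*H\gamma^{-1}$. The
quadratic form
\[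
q(H)=-\det H=|B|^2-AD
\]
on the real $4$-space of Hermitian matrices has signature $(3,1)$ and is invariant under this action. Its bilinear form is
\[
\langle H,H'\rangle=\tfrac12\bigl(B\bar B'+\bar BB'-AD'-A'D\bigr).
\]

\begin{lemma}\label{lem:distance}
If $q(H)=q(H')=q>0$ and $|\langle H,H'\rangle|>q$, then the two planes are disjoint, and their distance $d$ satisfies
$\cosh d=|\langle H,H'\rangle|/q$.
\end{lemma}

\begin{proof}
The Gram determinant $q^2-\langle H,H'\rangle^2$ is negative, so $H,H'$ are independent and their span has signature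
$(1,1)$. It is therefore spanned by two independent null vectors. A nonzero null vector is a Hermitian matrix of rank
one, that is, $\pm\xi\xi^*$ for a column vector $\xi$, and the action replaces $\xi$ by $(\gamma^{-1})^*\xi$. As
$(\gamma^{-1})^*$ runs over all of $\mathrm{SL}_2(\mathbb{C})$, we may move the two vectors $\xi$, which are independent, to multiples of the
standard basis vectors. After this, $H$ and $H'$ are diagonal of determinant $-q$:
\[
H=\pm\sqrt q\,\mathrm{diag}(r^{-1},-r),\qquad H'=\pm\sqrt q\,\mathrm{diag}(r'^{-1},-r'),\qquad r,r'>0 .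
\]
The planes are the hemispheres of radii $r,r'$ about $0$, and
$|\langle H,H'\rangle|/q=\frac12\bigl(\frac r{r'}+\frac{r'}r\bigr)=\cosh\ln(r/r')$, so $r\ne r'$. Since $|dy|/t\ge |dy|/|y|$, where $|y|$ denotes the
Euclidean norm of $y=(z,t)$, the function $\ln|y|$ is $1$-Lipschitz; so the distance of the hemispheres is at least
$|\ln(r/r')|$, and the vertical axis realizes it.
\end{proof}

The plane $P$ corresponds to $H_0=\mathrm{diag}(1,-p)$, and $q(H_0)=p$.

\subsection{Spacing}

The inertness of $p$ enters through the following fact.
\begin{equation}\label{eq:inert}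
\text{If }A\in\mathbb{Z},\ B\in\mathcal{O}\text{ and }|B|^2=pA^2,\text{ then }A=B=0;\text{ moreover }|B|^2\ne p\text{ for all }B\in\mathcal{O}.
\end{equation}
Indeed, as $p$ is inert, the exponent of $p$ in the norm $|B|^2$ of a nonzero $B\in\mathcal{O}$ is even, whereas it is odd in $pA^2$
if $A\ne0$ (take $A=1$ for the last statement).

\begin{lemma}\label{lem:spacing}
Distinct walls are disjoint, at distance at least
\[
d_0=\operatorname{arccosh}\Bigl(\frac{m^2}{2p}-1\Bigr),\qquad\text{and}\qquad d_0>\ln p .
\]
Every wall is a hemisphere of radius at most $\sqrt p$.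
\end{lemma}

\begin{proof}
By equivariance it suffices to compare $P$ with $\gamma P$, $\gamma\in\Delta$. A matrix of $\gamma P$ is
$H'=(\gamma^{-1})^*H_0\gamma^{-1}$. Since $\gamma^{-1}\equiv1\bmod m$, we have $H'=H_0+mX$ with
$X=\begin{pmatrix}A&B\\\bar B&D\end{pmatrix}$ Hermitian with entries in $\mathcal{O}$; in particular
$A,D\in\mathcal{O}\cap\mathbb{R}=\mathbb{Z}$. Let $\kappa=q(X)=|B|^2-AD\in\mathbb{Z}$. Expanding
\[
p=q(H')=p+2m\langle H_0,X\rangle+m^2\kappa
\]
gives $\langle H_0,X\rangle=-m\kappa/2$, hence
\[
\frac{\langle H_0,H'\rangle}{p}=1-\frac{m^2\kappa}{2p}.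
\]

If $\kappa=0$, then $0=\langle H_0,X\rangle=\frac12(pA-D)$, so $D=pA$ and $|B|^2=AD=pA^2$. By \eqref{eq:inert},
$X=0$ and $\gamma P=P$.

If $\kappa\ne0$, then
\[
\Bigl|1-\frac{m^2\kappa}{2p}\Bigr|\ge\frac{m^2}{2p}-1>\frac{(p+1)^2}{2p}-1=\frac12\bigl(p+p^{-1}\bigr)=\cosh\ln p>1,
\]
where the strict inequality in the middle uses $m>p+1$. By Lemma \ref{lem:distance} the planes are disjoint at distance
$\ge d_0$, and $d_0>\ln p$.

Finally, let $\begin{pmatrix}A&B\\\bar B&D\end{pmatrix}=(\gamma^{-1})^*H_0\gamma^{-1}$ be the matrix of any wall. Then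
$A,D\in\mathbb{Z}$, $B\in\mathcal{O}$ and $|B|^2-AD=p$. By \eqref{eq:inert} $A\ne0$, so the wall is bounded by the
circle with center $-B/A$ and radius $\sqrt{|B|^2-AD}/|A|=\sqrt p/|A|\le\sqrt p$.
\end{proof}

Without inertness, a matrix $X\ne0$ with $\kappa=0$ would not be excluded by this computation, and it would produce a
wall tangent to $P$ at a point of $\partial\mathbb{H}^3$, because then $\langle H_0,H'\rangle=q(H_0)=q(H')$; and a wall
with $A=0$ would be a vertical plane.

\subsection{The chamber $C$}

By Lemma \ref{lem:spacing} an open ball of radius $d_0/2$ meets at most one wall. So the walls form a locally finite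
family. The components of the complement of all walls are called \emph{chambers}; they are open, and their boundary points
lie on walls. The set $\{t>\sqrt p\}$ is connected and misses all walls. Let $C$ be the chamber containing it, and let
$G$ be the stabilizer of $C$ in $\Delta$. The element
\[
\tau=\begin{pmatrix}1&m\\0&1\end{pmatrix}\in\Delta
\]
preserves $\{t>\sqrt p\}$, so $\tau\in G$. For a wall $Q$, the set of points on a given open side of $Q$ at distance
less than $d_0$ from $Q$ is called a \emph{collar} of $Q$.

\begin{lemma}\label{lem:chamber}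
Let $\mathcal{Q}$ be the set of walls that meet $\bar C$.
\begin{enumerate}
\item[(i)] $P\in\mathcal{Q}$, and $\bar C=C\cup\bigcup_{Q\in\mathcal{Q}}Q$.
\item[(ii)] For $Q\in\mathcal{Q}$, $C$ lies in one open side $D_Q^+$ of $Q$ and contains the collar of $Q$ in $D_Q^+$.
\item[(iii)] Let $D_Q^-$ be the other open side. For distinct $Q,Q'\in\mathcal{Q}$ we have
$Q'\cup D_{Q'}^-\subset D_Q^+$.
\end{enumerate}
\end{lemma}

\begin{proof}
A collar of $Q$ is connected, and it misses $Q$ and all other walls, which are at distance $\ge d_0$ from $Q$. So it lies in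
one chamber. Let $Q\in\mathcal{Q}$ and
$y\in Q\cap\bar C$. Points of $C$ close to $y$ lie off $Q$ and within $d_0$ of $Q$, so $C$ meets, and hence contains,
one of the two collars of $Q$. Therefore $Q\subset\bar C$. As $C$ is connected and misses $Q$, it lies in one side
$D_Q^+$, and the collar it contains is the one in $D_Q^+$. This proves (ii). Boundary points of $C$ lie on walls, which then
belong to $\mathcal{Q}$; so $\bar C=C\cup\bigcup_{Q\in\mathcal{Q}}Q$. The point $(0,\sqrt p)\in P$ is a limit of the points
$(0,t)\in C$, $t>\sqrt p$; so $P\in\mathcal{Q}$.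

For (iii), $Q'\subset\bar C\setminus Q\subset D_Q^+$, and in the same way $Q\subset D_{Q'}^+$. So the connected set
$Q'\cup D_{Q'}^-$ misses $Q$ and meets $D_Q^+$; it is contained in $D_Q^+$.
\end{proof}

\section{The group}\label{sec:group}

\subsection{Tiles and mirrors}

Let $\rho_Q$ be the reflection in the plane $Q$ and
\[
W=\langle\rho_Q:Q\in\mathcal{Q}\rangle .
\]
The sets $wC$ ($w\in W$) are called \emph{tiles}, the sets $w\bar C$ \emph{closed tiles}, and the planes $wQ$ ($w\in W$,
$Q\in\mathcal{Q}$) \emph{mirrors}. We need that the tiles fill $\mathbb{H}^3$ without overlap, and that mirrors inherit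
the spacing of the walls; the second point is what the growth estimate uses.

\begin{lemma}\label{lem:tiles}
\begin{enumerate}
\item[(i)] $W$ is the free product of the groups $\langle\rho_Q\rangle\cong\mathbb{Z}/2$, and the tiles $wC$, $w\in W$,
are pairwise disjoint.
\item[(ii)] Let $y\in w\bar C$, and let $U$ be the open ball of radius $d_0/2$ about $y$. Then either $U\subset wC$, or
$U\subset wC\cup wQ\cup w\rho_QC$ for some $Q\in\mathcal{Q}$. The closed tiles cover $\mathbb{H}^3$.
\item[(iii)] The complement of the union of all mirrors is the disjoint union of the tiles. Distinct mirrors are at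
distance at least $d_0$.
\item[(iv)] A point of $wC$ lies in no closed tile other than $w\bar C$. A point of $wQ$, $Q\in\mathcal{Q}$, lies in exactly
two closed tiles, $w\bar C$ and $w\rho_Q\bar C$. A compact set meets only finitely many closed tiles.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $w=\rho_{Q_1}\cdots\rho_{Q_n}$ with $n\ge1$ and $Q_i\ne Q_{i+1}$. By Lemma \ref{lem:chamber},
$\rho_{Q_n}C\subset D_{Q_n}^-\subset D_{Q_{n-1}}^+$; hence
$\rho_{Q_{n-1}}\rho_{Q_n}C\subset D_{Q_{n-1}}^-\subset D_{Q_{n-2}}^+$, and so on. We end with $wC\subset D_{Q_1}^-$,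
which is disjoint from $C$. In particular $w\ne1$. So there are no relations besides $\rho_Q^2=1$, and $wC\cap C=\emptyset$
for $w\ne1$.

(ii) By equivariance let $w=1$, $y\in\bar C$. If $U$ meets no wall, then $y\in C$, and $U$, being connected, lies in $C$.
Otherwise $U$ meets exactly one wall $Q$. Then $Q\in\mathcal{Q}$: if $y$ lies on a wall, that wall is $Q$ and it meets $\bar C$;
if $y\in C$, the segment in $U$ from $y$ to a point of $Q$ first leaves $C$ at a point of a wall in $\mathcal{Q}$,
which must be $Q$. The set $U\cap D_Q^+$ is convex and misses all walls, and it meets $C$: it contains $y$ if $y\in C$,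
and it contains points of the collar of $Q$ in $D_Q^+$ if $y\in Q$. So $U\cap D_Q^+\subset C$. Now let
$u\in U\cap D_Q^-$. As $y\in D_Q^+\cup Q$, the segment $[u,y]$ meets $Q$ in a point $o$, and
\[
d(\rho_Qu,y)\le d(\rho_Qu,o)+d(o,y)=d(u,o)+d(o,y)=d(u,y)<d_0/2 .
\]
So $\rho_Qu\in U\cap D_Q^+\subset C$, that is, $u\in\rho_QC$. This proves $U\subset C\cup Q\cup\rho_QC$.

It follows that the union of the closed tiles contains the $d_0/2$-neighborhood of itself, so it is $\mathbb{H}^3$.

(iii) A tile is open and disjoint from all other tiles, hence from their closures. So $w'C$ misses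
$wQ\subset w\bar C$ for $w'\ne w$, and $wC$ misses $wQ$ because $C$ misses $Q$. Thus mirrors miss all tiles. Since the
sets $w\bar C=wC\cup\bigcup_{Q\in\mathcal{Q}}wQ$ cover $\mathbb{H}^3$, the first claim follows. Now let $U$ be any open
ball of radius $d_0/2$. Its center lies in some closed tile $w\bar C$, so (ii) applies. If a mirror $M$ meets $U$, then,
as $M$ misses all tiles, the second case of (ii) holds and $M\cap U\subset wQ$. A nonempty open piece of the plane $M$
is contained in the plane $wQ$, so $M=wQ$. Hence $U$ meets at most one mirror. Two points on distinct mirrors at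
distance less than $d_0$ would both lie in the ball of radius $d_0/2$ about their midpoint; so this does not occur.

(iv) The first statement was noted in (iii). By (ii), a ball $U$ of radius $d_0/2$ about a point of $w\bar C$ is contained in one or two tiles, $wC$ and
possibly $w\rho_QC$, together with a mirror. If a closed tile meets the open set $U$, then its tile meets $U$; as
mirrors miss tiles, it is one of these two. So $U$ meets at most two closed tiles, and a compact set, covered by finitely
many such balls, meets only finitely many. A point $y\in wQ=w\rho_QQ$ lies in $w\bar C$ and in $w\rho_Q\bar C$, hence in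
no other closed tile.
\end{proof}

\subsection{Definition and first properties of $\Gamma$}

An element $g\in G$ preserves $C$ and permutes the walls. So $G$ permutes $\mathcal{Q}$, and
$g\rho_Qg^{-1}=\rho_{gQ}$ shows that $G$ normalizes $W$. If $w\in W\cap G$, then $wC=C$ and $w=1$. Put
\[
\hat\Gamma=WG=W\rtimes G,\qquad \Gamma=\Gamma_{k,p,m}=\{\gamma\in\hat\Gamma:\gamma\text{ preserves orientation}\},
\]
so $\Gamma$ has index $2$ in $\hat\Gamma$. The group $\hat\Gamma$ permutes the tiles, since
$wg\cdot w'C=w(gw'g^{-1})C$; it does so transitively, and the stabilizer of $C$ is $G$.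

\begin{proposition}\label{prop:group}
$\Gamma$ is a torsion-free lattice, it is not cocompact, and $\Gamma<\mathrm{PSL}_2(\mathcal{O}[1/p])$. The group
$\hat\Gamma$ preserves $\mathbb{P}^1(k)$, and all parabolic fixed points of $\Gamma$ lie in $\mathbb{P}^1(k)$.
\end{proposition}

\begin{proof}
\emph{Discrete.} Let $\gamma_n\to1$ in $\hat\Gamma$ and $y\in C$. Eventually $\gamma_ny\in C$, so the tile $\gamma_nC$
meets $C$; hence $\gamma_nC=C$ and $\gamma_n\in G\subset\Delta$. As $\Delta$ is discrete, $\gamma_n=1$ eventually.

\emph{Finite covolume.} There are countably many mirrors, so they form a null set. As $\hat\Gamma$ is transitive on tiles,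
the covolume of $\hat\Gamma$ is the volume of $G\backslash C$. If $\delta\in\Delta$ and $\delta C\cap C\ne\emptyset$, then
$\delta C=C$, because $\Delta$ permutes the chambers; so $\delta\in G$. Thus $G\backslash C$ embeds in
$\Delta\backslash\mathbb{H}^3$, which has finite volume. So $\hat\Gamma$ and its index-$2$ subgroup $\Gamma$ have finite
covolume.

\emph{Torsion-free.} Let $\gamma\in\Gamma$ have finite order; then $\gamma$ fixes some $y\in\mathbb{H}^3$. Conjugating by an
element of $W$, which normalizes $\Gamma$, we may assume $y\in\bar C$. If $\gamma C=C$, then $\gamma\in G\subset\Delta$, which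
is torsion-free by Proposition \ref{prop:Delta}; so $\gamma=1$. Otherwise $y=\gamma y$ lies in the two distinct closed tiles
$\bar C$ and $\gamma\bar C$. By Lemma \ref{lem:tiles}(iv), $y\in Q$ for some $Q\in\mathcal{Q}$ and $\gamma C=\rho_QC$. Then
$\rho_Q\gamma\in G$ preserves orientation, so $\gamma$ reverses it, a contradiction.

\emph{Not cocompact.} $\tau\in G\subset\Gamma$ is parabolic, and a cocompact lattice contains no parabolic elements.

\emph{Entries.} Let $Q=\delta P\in\mathcal{Q}$ with $\delta\in\Delta$. Then $\rho_Q=\delta\rho\delta^{-1}$ acts on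
$\partial\mathbb{H}^3$ by $z\mapsto M\bar z$ with
\[
M=\delta\begin{pmatrix}0&p\\1&0\end{pmatrix}\bar\delta^{-1},
\]
a matrix with entries in $\mathcal{O}$ and determinant $-p$. So $W$, and with it $\hat\Gamma$, preserves
$\mathbb{P}^1(k)$. An element of $\Gamma$ is a product of an even number $2l$ of reflections $\rho_Q$ and an element $g$ of
$G$. It is therefore represented by a matrix $M_1\bar M_2M_3\cdots\bar M_{2l}\,g$ over $\mathcal{O}$ of
determinant $p^{2l}$. Dividing by $p^l$ gives a matrix in $\mathrm{SL}_2(\mathcal{O}[1/p])$. As in the proof of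
Proposition \ref{prop:Delta}, parabolic elements with entries in $k$ have their fixed points in $\mathbb{P}^1(k)$.
\end{proof}

\section{Every point of $\mathbb{P}^1(k)$ is a parabolic fixed point}\label{sec:cusps}

We now carry $h$ from the chamber $C$ to all tiles. For $x\in\mathbb{P}^1(k)$ and $y\in\mathbb{H}^3$ put
\[
F(x,y)=\max\{h(w^{-1}x,w^{-1}y):\ w\in W,\ y\in w\bar C\}.
\]
By Lemma \ref{lem:tiles} the maximum is over one or two elements $w$.

\begin{lemma}\label{lem:F}
$F(\gamma x,\gamma y)=F(x,y)$ for all $\gamma\in\hat\Gamma$, and $F$ is bounded on $\mathbb{P}^1(k)\times\mathcal{K}$ for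
each compact $\mathcal{K}\subset\mathbb{H}^3$.
\end{lemma}

\begin{proof}
Write $\gamma=w'g$ with $w'\in W$, $g\in G$. For $w\in W$ let $w''=w'gwg^{-1}\in W$; the map $w\mapsto w''$ is a
bijection of $W$, and $\gamma w\bar C=w''g\bar C=w''\bar C$. So $y\in w\bar C$ if and only if $\gamma y\in w''\bar C$.
Moreover $w''^{-1}\gamma=gw^{-1}$, and $h$ is $G$-invariant by Lemma \ref{lem:horo}(i); so
$h(w''^{-1}\gamma x,w''^{-1}\gamma y)=h(w^{-1}x,w^{-1}y)$. Taking maxima gives the invariance.

A compact $\mathcal{K}$ meets only finitely many closed tiles $w\bar C$, by Lemma \ref{lem:tiles}(iv). For each of these $w$,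
Lemma \ref{lem:horo}(ii) bounds $h$ on $\mathbb{P}^1(k)\times w^{-1}\mathcal{K}$.
\end{proof}

\begin{proposition}\label{prop:growth}
Let $x\in\mathbb{P}^1(k)$, and let $c$ be a unit-speed ray with $c(0)\in C$ that ends at $x$. Then for all $s\ge0$
\[
F(x,c(s))\ \ge\ p^{-1}\,h(x,c(0))\,e^{s(1-\ln p/d_0)} .
\]
\end{proposition}

\begin{proof}
\emph{Crossings.} Since $c(0)$ lies on no mirror, $c$ is contained in no mirror, so it meets each mirror at most once, and
transversally. The mirrors met at two different times are therefore distinct, so by Lemma \ref{lem:tiles}(iii) these times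
differ by at least $d_0$. Let $t_1<t_2<\cdots$ be the times, finitely or infinitely many, at which $c$ meets mirrors. As
$t_1>0$ and $t_{j+1}-t_j\ge d_0$, the number $n(s)$ of indices $j\ge1$ with $t_j\le s$ satisfies
\[
n(s)\le1+s/d_0 .
\]

Put $t_0=0$, and let $w_jC$ be the tile containing $c(s)$ for $t_j<s<t_{j+1}$; so $w_0=1$. (If there is a last crossing
time $t_j$, or if $j=0$ and there is no crossing, then $t_{j+1}=\infty$.) The point $c(t_{j+1})$ lies in $w_j\bar C$ and on a
mirror, so it lies on $w_jQ$
for some $Q\in\mathcal{Q}$. By Lemma \ref{lem:tiles}(iv) the only closed tiles containing it are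
$w_j\bar C$ and $w_j\rho_Q\bar C$, whose tiles are on opposite sides of $w_jQ$. The ray crosses $w_jQ$, so
$w_{j+1}=w_j\rho_Q$.

\emph{Growth.} Consider $f_j(s)=h(w_j^{-1}x,w_j^{-1}c(s))$ for $t_j\le s\le t_{j+1}$ (for $s\ge t_j$ if $t_{j+1}=\infty$).
Since $w_j^{-1}c$ is a unit-speed ray ending at
$w_j^{-1}x$, Lemma \ref{lem:horo}(iii) gives $f_j(s)=e^{s-t_j}f_j(t_j)$. At the crossing time $t_{j+1}$ put
$y=w_j^{-1}c(t_{j+1})\in Q$ and $x'=w_j^{-1}x$. As $\rho_Qy=y$, Lemma \ref{lem:reflection} gives
\[
f_{j+1}(t_{j+1})=h(\rho_Qx',\rho_Qy)=h(\rho_Qx',y)\ge p^{-1}h(x',y)=p^{-1}f_j(t_{j+1}).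
\]
Starting from $f_0(0)=h(x,c(0))$ we obtain $f_j(s)\ge h(x,c(0))\,e^sp^{-j}$ by induction on $j$. Given $s\ge0$, let
$j=n(s)$, so $t_j\le s<t_{j+1}$. Then $c(s)\in w_j\bar C$, hence $F(x,c(s))\ge f_j(s)$ and
\[
F(x,c(s))\ge h(x,c(0))\,e^s\,p^{-n(s)}\ge p^{-1}h(x,c(0))\,e^{s(1-\ln p/d_0)}.\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:A}, part (1)]
By Proposition \ref{prop:group}, $\Gamma$ is a torsion-free non-cocompact lattice in $\mathrm{PSL}_2(\mathbb{C})$, contained in
$\mathrm{PSL}_2(\mathcal{O}[1/p])$,
and its parabolic fixed points lie in the $\Gamma$-invariant set $\mathbb{P}^1(k)$. Let $x\in\mathbb{P}^1(k)$, and let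
$c$ be a unit-speed ray from a point of $C$ to $x$. As $d_0>\ln p$ by Lemma \ref{lem:spacing},
Proposition \ref{prop:growth} gives $F(x,c(s))\to\infty$. By Lemma \ref{lem:F}, the test of Lemma \ref{lem:test}
applies to $F$ with $X=\mathbb{P}^1(k)$, and $x$ is a parabolic fixed point of $\Gamma$.
\end{proof}

\section{A trace with a denominator}\label{sec:noncomm}

Since $\tau\in G$ and $\rho=\rho_P\in W$, the product $u=\tau\cdot\rho\tau\rho$ lies in $\Gamma$. On
$\partial\mathbb{H}^3$,
\[
\rho\tau\rho(z)=\frac p{p/z+m}=\frac{pz}{mz+p},
\]
so
\[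
u=\begin{pmatrix}1&m\\0&1\end{pmatrix}\begin{pmatrix}1&0\\m/p&1\end{pmatrix},\qquad
\operatorname{tr}u=2+\frac{m^2}p .
\]
For $p=2$, $m=5$ the trace is $29/2$. Since $\operatorname{tr}u>2$, the eigenvalues of $u$ are $\lambda^{\pm1}$ with $\lambda>1$ real.

\begin{lemma}\label{lem:trace}
Let $R\subset\mathbb{Q}$ be a subring with $1/p\notin R$, and let $S\subset\mathbb{C}$ be a ring that is integral over
$R$. Then no conjugate in $\mathrm{Isom}(\mathbb{H}^3)$ of a power $u^n$, $n\ge1$, lies in $\mathrm{PSL}_2(S)$.
\end{lemma}

\begin{proof}
Conjugation in $\mathrm{Isom}(\mathbb{H}^3)$ changes a trace at most by sign and complex conjugation, and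
$\lambda^n+\lambda^{-n}$ is real. So if a conjugate of $u^n$ lies in $\mathrm{PSL}_2(S)$, then
$\lambda^n+\lambda^{-n}\in S$ is integral over $R$. The numbers $\lambda^{\pm n}$ are the roots of
$X^2-(\lambda^n+\lambda^{-n})X+1$, so they are integral over $R$; hence so are $\lambda^{\pm1}$ and
$\lambda+\lambda^{-1}=2+m^2/p$. The last number is rational, and subrings of $\mathbb{Q}$ are integrally closed; so
$m^2/p\in R$. As $p\nmid m$, there are integers $\alpha,\beta$ with $\alpha m^2+\beta p=1$, and
$1/p=\alpha m^2/p+\beta\in R$, a contradiction.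
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:A}, part (2)]
The element $u$ has trace $\pm(2+m^2/p)$, the sign depending on the lift to $\mathrm{SL}_2(\mathbb{C})$. If $\Gamma$ were
commensurable up to conjugation with a subgroup of $\mathrm{PSL}_2(\mathcal{O}_d)$, then some conjugate of some
$u^n$, $n\ge1$, would lie in $\mathrm{PSL}_2(\mathcal{O}_d)$. This contradicts Lemma \ref{lem:trace} with
$R=\mathbb{Z}$, $S=\mathcal{O}_d$. By (F4), the non-cocompact group $\Gamma$ is not arithmetic.
\end{proof}

\section{Proof of Theorem \ref{thm:B}}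

\subsection{Infinitely many classes}

Suppose $\Gamma_{k,p,m}$ and $\Gamma_{k',p',m'}$ are commensurable up to conjugation, and let $\mathcal{O}_{k'}$ be the
ring of integers of $k'$. A conjugate of some power $u^n$, $n\ge1$, of the element $u\in\Gamma_{k,p,m}$ lies in
$\mathrm{PSL}_2(\mathcal{O}_{k'}[1/p'])$, and $\mathcal{O}_{k'}[1/p']$ is integral over $R=\mathbb{Z}[1/p']$. If
$p\ne p'$, then $1/p\notin R$, which contradicts Lemma \ref{lem:trace}. So $p=p'$.

Parabolic fixed points do not change on passing to finite-index subgroups, so by Theorem \ref{thm:A}(1) some M\"obius or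
anti-M\"obius map carries $\mathbb{P}^1(k)$ onto $\mathbb{P}^1(k')$. The set of cross-ratios of quadruples of distinct
points of $\mathbb{P}^1(k)$ is $k\setminus\{0,1\}$. It is stable under complex conjugation, so it is preserved by
anti-M\"obius maps as well as by M\"obius maps. Hence $k=k'$.

There are infinitely many primes $p\equiv2\bmod3$, and all of them are inert in $K$. For each of them there is an admissible
$m$: take $m=p+2$ if $p\ne2$, and $m=5$ if $p=2$. By Theorem \ref{thm:A}(1) the manifolds
$\Gamma_{K,p,m}\backslash\mathbb{H}^3$ are Gieseking-like, and for different $p$ they are not commensurable. This proves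
Theorem \ref{thm:B}(1).

\subsection{Which Gieseking-like manifolds are commensurable with the Gieseking manifold}

Now let $\Gamma$ be as in Theorem \ref{thm:B}(2), with orientation-preserving subgroup $\Gamma^+$, and write
$\mathcal{O}=\mathcal{O}_K$. By (F3), statement (a) means that $\Gamma$ is commensurable up to conjugation with
$\mathrm{PSL}_2(\mathcal{O})$. Repeatedly we use that a M\"obius map that sends $0,1,\infty$ into $\mathbb{P}^1(K)$ lies in
$\mathrm{PGL}_2(K)$.

\medskip
\noindent\textbf{(a)$\Rightarrow$(b).} $\mathrm{PSL}_2(\mathcal{O})$ is arithmetic, and arithmeticity depends only on the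
commensurability class.

\medskip
\noindent\textbf{(b)$\Rightarrow$(a).} As $N$ is not compact, (F4) applies to $\Gamma^+$: some conjugate
$\varphi\Gamma\varphi^{-1}$ is commensurable with some
$\mathrm{PSL}_2(\mathcal{O}_d)$, whose parabolic fixed points lie in $\mathbb{P}^1(\mathbb{Q}(\sqrt{-d}))$. So
$\varphi(\mathcal{P})\subset\mathbb{P}^1(\mathbb{Q}(\sqrt{-d}))$. Normalize the cross-ratio so that the quadruple
$\infty,0,1,\zeta$ has cross-ratio $\zeta$. The images under $\varphi$ of $\infty,0,1,e^{i\pi/3}$ have cross-ratio $e^{i\pi/3}$ or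
its complex conjugate, and this lies in $\mathbb{Q}(\sqrt{-d})$. Hence $\mathbb{Q}(\sqrt{-d})=K$, and (a) holds.

\medskip
\noindent\textbf{(a)$\Rightarrow$(c).} Let $\varphi\Gamma\varphi^{-1}$ be commensurable with
$\mathrm{PSL}_2(\mathcal{O})$. By \eqref{eq:cuspsK} the set of parabolic fixed points of $\Gamma$ is
$\varphi^{-1}(\mathcal{P})$, and it contains $\mathcal{P}$. So $\varphi$ sends $0,1,\infty$ into $\mathcal{P}$, and
therefore $\varphi$ is an element of $\mathrm{PGL}_2(K)$, possibly composed with complex conjugation. Such maps preserve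
$\mathcal{P}$, so $\varphi^{-1}(\mathcal{P})=\mathcal{P}$.

Let $\gamma\in\Gamma^+$, and let $\mu^{\pm1}$ be the eigenvalues of a lift to $\mathrm{SL}_2(\mathbb{C})$. Some power $\gamma^n$, $n\ge1$, is
conjugated by $\varphi$ into $\mathrm{PSL}_2(\mathcal{O})$, so $\mu^n+\mu^{-n}$ is, up to sign and complex conjugation,
an element of $\mathcal{O}$, and thus an algebraic integer. Then $\mu^{\pm n}$ are algebraic integers, hence so are $\mu^{\pm1}$
and $\operatorname{tr}^2(\gamma)/\det(\gamma)=(\mu+\mu^{-1})^2$.

\medskip
\noindent\textbf{(c)$\Rightarrow$(a).} The first half of (c) puts the group into $\mathrm{PGL}_2(K)$, and the second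
half, by way of a lattice of matrices, conjugates a subgroup of finite index into $\mathrm{PSL}_2(\mathcal{O})$.

The group $\Gamma^+$ preserves its set of parabolic fixed points, which is that of $\Gamma$, namely
$\mathcal{P}=\mathbb{P}^1(K)$. So $\Gamma^+<\mathrm{PGL}_2(K)$. Let $\Gamma^{(2)}$ be the subgroup generated by the
squares of the elements of $\Gamma^+$. It is normal, and by (F2) $\Gamma^+/\Gamma^{(2)}$ is a finitely generated group in which
every square is trivial, so it is finite. If a matrix $g\in\mathrm{GL}_2(K)$ represents $\gamma\in\Gamma^+$, then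
$g^2/\det g\in\mathrm{SL}_2(K)$ represents $\gamma^2$; so $\Gamma^{(2)}<\mathrm{PSL}_2(K)$. Let
$\Lambda\subset\mathrm{SL}_2(K)$ be the preimage of $\Gamma^{(2)}$. The traces of elements of $\Lambda$ lie in $K$, and
their squares are algebraic integers by (c); so these traces lie in $\mathcal{O}$.

Let $L$ be the $\mathcal{O}$-span of $\Lambda$, a subring of $M_2(K)$ containing the scalars $\mathcal{O}$. We claim that $L$ is a
finitely generated $\mathcal{O}$-module. Since $\Gamma^{(2)}$ has finite index in $\Gamma$, it contains a
parabolic element fixing $0$ and one fixing $\infty$. Neither fixes any other boundary point, so $\Gamma^{(2)}$ has no common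
fixed point on $\partial\mathbb{H}^3$; that is, $\Lambda$ acts irreducibly on $\mathbb{C}^2$. By Burnside's theorem
$\Lambda$ spans $M_2(\mathbb{C})$ over $\mathbb{C}$. So it contains four elements $g_1,\dots,g_4$ that are linearly independent over
$\mathbb{C}$, and they form a $K$-basis of $M_2(K)$. For $y\in L$ we have $yg_i\in L$, hence
$\operatorname{tr}(yg_i)\in\mathcal{O}$. Therefore
\[
L\subset\{y\in M_2(K):\operatorname{tr}(yg_i)\in\mathcal{O},\ i=1,\dots,4\}.
\]
The trace form is nondegenerate, so the right side is a free $\mathcal{O}$-module of rank $4$, spanned by the dual basis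
of $g_1,\dots,g_4$. As $\mathcal{O}$ is Noetherian, $L$ is finitely generated.

Hence the $\mathcal{O}$-module $L\cdot\mathcal{O}^2\subset K^2$ spanned by all $yv$ ($y\in L$, $v\in\mathcal{O}^2$) is finitely generated; it
contains $\mathcal{O}^2$ and is stable under $L$. Since $\mathcal{O}$ is a principal ideal domain, it is free of rank
$2$, that is, $L\cdot\mathcal{O}^2=g\mathcal{O}^2$ for some $g\in\mathrm{GL}_2(K)$. Then $g^{-1}Lg$ preserves
$\mathcal{O}^2$, so $g^{-1}Lg\subset M_2(\mathcal{O})$ and $g^{-1}\Lambda g\subset\mathrm{SL}_2(\mathcal{O})$. Thus a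
conjugate of $\Gamma^{(2)}$ lies in $\mathrm{PSL}_2(\mathcal{O})$. Both groups have finite covolume, so the index is
finite. As $\Gamma^{(2)}$ has finite index in $\Gamma$, the group $\Gamma$ is commensurable up to conjugation with
$\mathrm{PSL}_2(\mathcal{O})$. This is (a), and the proof of Theorem \ref{thm:B} is complete. \qed

\begin{thebibliography}{9}
\bibitem{FGM} Roberto Frigerio, Ennio Grammatica, Bruno Martelli, \emph{Efficient cycles of hyperbolic manifolds},
arXiv:2309.17198 (2023).
\bibitem{MR} Maclachlan and Reid, \emph{The Arithmetic of Hyperbolic 3-Manifolds}.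
\bibitem{Riley} Riley, \emph{A quadratic parabolic group}, 1975.
\end{thebibliography}

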